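# Singular apparent spaces and three-parameter families of spherical metrics on tori

## 1. A positive Hermitian form turns $y''=Qy$ into a metric of curvature one

Let $Q$ be a holomorphic function on a simply connected plane domain. Let $y=(y_1,y_2)^T$ be a basis of solutions of $y''=Qy$ with Wronskian $y_1y_2'-y_1'y_2=1$, and let $H$ be a positive definite Hermitian $2\times 2$ matrix with $\det H=1$. Put
$$F=y^*Hy>0,\qquad u_H=\log 8-2\log F. \tag{1}$$
This construction is the object on which everything below turns. Since $\partial_{\bar z}y=0$ and $\partial_z y^*=0$, we have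
$$F_z=y^*Hy',\quad F_{\bar z}=y'^*Hy,\quad F_{z\bar z}=y'^*Hy'.$$
Let $Y=(y,y')$ be the $2\times2$ matrix with these columns. The entries of $Y^*HY$ are $F,F_z,F_{\bar z},F_{z\bar z}$, so
$$FF_{z\bar z}-F_zF_{\bar z}=\det(Y^*HY)=|\det Y|^2\det H=\det H. \tag{2}$$
Since $\Delta=4\partial_z\partial_{\bar z}$, this gives $\Delta u_H=-2\Delta\log F=-8\det H/F^2$, while $e^{u_H}=8/F^2$. With $\det H=1$ we get
$$\Delta u_H+e^{u_H}=0 .$$
Writing $u=\log(2\rho^2)$, this says that $\rho|dz|$ has curvature $1$.

Two examples with $H=I$. For $Q=0$ and $y=(1,z)^T$ we get $F=1+|z|^2$ and $e^{u}=8/(1+|z|^2)^2$, the round metric. For $Q=\frac34z^{-2}$ take $y=f'^{-1/2}(1,f)^T$ with $f=z^2$, that is, $y_1=(2z)^{-1/2}$ and $y_2=z^2(2z)^{-1/2}$. Then $F=(1+|z|^4)/(2|z|)$ and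
$$u=\log\frac{32|z|^2}{(1+|z|^4)^2}=2\log|z|+\text{smooth},$$
which is single-valued although $y$ changes sign around $0$. This is the pull-back of the round metric by $z\mapsto z^2$, with a conic point of angle $4\pi$ at $0$.

What is the construction for? Suppose that $Q$ lives on a torus and has poles. Then $u_H$ is a function on the torus as soon as analytic continuation of $y$ does not change $y^*Hy$. If continuation only changes $y$ into $\pm y$, then every $H$ is admissible, and a single $Q$ carries the whole family
$$\mathcal H=\{H>0,\ \det H=1\}\cong SL(2,\mathbb C)/SU(2)\cong\mathbb R^3 .$$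
(The group $SL(2,\mathbb C)$ acts on $\mathcal H$ by $H\mapsto MHM^*$, with stabilizer $SU(2)$ at $I$. The resulting continuous map $SL(2,\mathbb C)/SU(2)\to\mathcal H$ is bijective with continuous inverse $H\mapsto H^{1/2}SU(2)$. The exponential map identifies traceless Hermitian matrices, a copy of $\mathbb R^3$, with $\mathcal H$.) We want to know when a torus with prescribed conic points of angle $4\pi$ carries such a three-parameter family, and whether a proposed algebraic criterion for this is right.

## 2. Conic points on a torus, the apparent space, and a conjecture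

Let $\tau\in\mathbb H=\{\operatorname{Im}z>0\}$, $\Lambda=\mathbb Z+\mathbb Z\tau$, $E=E_\tau=\mathbb C/\Lambda$. We use the Weierstrass functions $\wp,\zeta,\sigma$ of $\Lambda$. Recall that $\zeta$ is odd, $\zeta'=-\wp$, $\sigma'/\sigma=\zeta$, $\wp(z)=z^{-2}+O(z^2)$, $\zeta(z)=z^{-1}+O(z^3)$, and $\zeta(z+\omega)=\zeta(z)+\eta_\omega$ for $\omega\in\Lambda$. So $\sum T_j\zeta(z-p_j)$ is elliptic when $\sum T_j=0$.

Let $\Sigma=\{p_1,\dots,p_n\}\subset E$ consist of $n$ distinct points. We fix lifts $p_j\in\mathbb C$ and write $\wp_{kj}=\wp(p_k-p_j)$, $\zeta_{kj}=\zeta(p_k-p_j)$.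

**Definition (solution space).** $\mathcal{SM}_\Sigma(\tau)$ is the set of solutions $u$, smooth on $E\setminus\Sigma$, of
$$\Delta u+e^u=4\pi\sum_{j=1}^n\delta_{p_j}\quad\text{on }E. \tag{3}$$
As usual, $e^u\in L^1(E)$ and (3) holds in the sense of distributions. The topology is $C^\infty$ convergence on compact subsets of $E\setminus\Sigma$. Via $u=\log(2\rho^2)$ these are the metrics of curvature $1$ with conic angle $4\pi$ at each $p_j$.

**Definition (apparent space).** Let
$$P_k=T_k^2-\tfrac34\sum_{j\ne k}\wp_{kj}-\sum_{j\ne k}T_j\zeta_{kj}-B .$$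
Then $AP_\Sigma(\tau)\subset\mathbb C^{n+1}$ is the affine variety of all $(\mathbb T,B)=(T_1,\dots,T_n,B)$ with $\sum T_j=0$ and $P_1=\dots=P_n=0$. We write $\mathcal O=\mathbb C[\mathbb T,B]/(\sum T_j,P_1,\dots,P_n)$.

The choice of lifts does not matter. Replace $p_i$ by $p_i+\omega$. For $k\ne i$ the term $-T_i\zeta_{ki}$ changes by $+\eta_\omega T_i$. For $k=i$ the change is $-\eta_\omega\sum_{j\neq i}T_j=\eta_\omega T_i$, because $\sum T_j=0$. So every $P_k$ changes by $\eta_\omega T_i$, which is the linear substitution $B\mapsto B-\eta_\omega T_i$. Translating $\Sigma$ changes neither $AP_\Sigma$ nor, up to homeomorphism, $\mathcal{SM}_\Sigma$.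

The problem is taken from Erjuan Fu and Chang-Shou Lin, "Classification of spherical metrics on tori with four singularities, I: half periods", arXiv:2607.19073 (2026).

**Conjecture.** Let $\tau\in\mathbb H$ and $\Sigma=\{p_1,\dots,p_n\}\subseteq E_\tau$ with $n$ even. If $AP_\Sigma(\tau)$ includes a singular point, then $\mathcal{SM}_\Sigma(\tau)$ always contains a subset which is isomorphic to $SL(2,\mathbb C)/SU(2)$.

"Isomorphic" means homeomorphic, in the topology above, to the real $3$-manifold $SL(2,\mathbb C)/SU(2)$; a bijection of sets does not suffice.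

The smallest case is quick. Let $n=2$. On $T_1+T_2=0$ we have $-T_1\zeta_{21}=-(-T_2)(-\zeta_{12})=-T_2\zeta_{12}$, hence $P_1=P_2$. So $AP_\Sigma$ is the graph of $B$ as a polynomial in $T_1$, isomorphic to $\mathbb C$ and smooth, and the conjecture is vacuous. From $n=4$ on it has content, and it is false. Here is what we shall prove. The critical points of an elliptic function are those of the branched covering $E\to\mathbb P^1$.

**Theorem A (criterion).** Let $n$ be even. $\mathcal{SM}_\Sigma(\tau)$ contains a subset homeomorphic to $SL(2,\mathbb C)/SU(2)$ if and only if there is an elliptic function of degree $n/2$ on $E$ whose set of critical points is $\Sigma$.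

**Theorem B (structure).** Let $n$ be even. $\mathcal O$ is reduced, free of rank $\binom n{n/2}$ over $\mathbb C[B]$, and has no nontrivial idempotents. So $AP_\Sigma$ is a connected reduced affine curve; if it is reducible, it is singular.

**Theorem C ($n=4$).**
(i) $AP_\Sigma$ is singular if and only if $p_i+p_j\equiv p_k+p_l\pmod\Lambda$ for some labelling $\{i,j,k,l\}=\{1,2,3,4\}$.
(ii) $\mathcal{SM}_\Sigma$ contains a subset homeomorphic to $SL(2,\mathbb C)/SU(2)$ if and only if $\Sigma$ is a coset of $E[2]$.
Hence for $n=4$ the conjecture fails exactly for those $\Sigma$ which satisfy the condition in (i) and are not cosets of $E[2]$.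

**Theorem D (all even $n\ge4$, all $\tau$).** For every $\tau$ and every even $n=2m\ge4$ there is $r>0$ such that for every set $\Sigma=\{\pm a_1,\dots,\pm a_m\}$ of $n$ distinct points with $0<|a_i|<r$, $AP_\Sigma$ is singular but $\mathcal{SM}_\Sigma$ contains no subset homeomorphic to $SL(2,\mathbb C)/SU(2)$.

**Theorem E (the converse holds).** If $n$ is even and $\mathcal{SM}_\Sigma$ contains a subset homeomorphic to $SL(2,\mathbb C)/SU(2)$, then $AP_\Sigma$ has a singular point, with Zariski tangent space of dimension $\ge3$.

## 3. Absence of logarithms and trivial monodromy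

For $x=(\mathbb T,B)$ with $\sum T_j=0$ let
$$Q_x(z)=\tfrac34\sum_j\wp(z-p_j)+\sum_jT_j\zeta(z-p_j)+B,$$
an elliptic function, and consider $y''=Q_xy$. The first lemma says what the equations $P_k=0$ mean.

**Lemma 1.** The equation $y''=Q_xy$ has no logarithms at $p_k$ if and only if $P_k(x)=0$. In that case the local monodromy at $p_k$ is $-I$, and with $t=z-p_k$ every solution is a combination of $t^{-1/2}(1-T_kt+O(t^2))$ and $t^{3/2}(1+O(t))$.

**Proof.** Near $p_k$,
$$Q_x=\tfrac34t^{-2}+T_kt^{-1}+C_k+\cdots,\qquad C_k=\tfrac34\sum_{j\ne k}\wp_{kj}+\sum_{j\ne k}T_j\zeta_{kj}+B .$$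
The exponents solve $s(s-1)=\frac34$, so they are $-\frac12$ and $\frac32$. Insert $y=t^{-1/2}\sum_i a_it^i$ with $a_0=1$. Since $(i-\frac12)(i-\frac32)-\frac34=i(i-2)$, the recursion is
$$i(i-2)a_i=T_ka_{i-1}+C_ka_{i-2}+\cdots .$$
For $i=1$ it gives $a_1=-T_k$. For $i=2$ the left side is $0$, and the condition is $0=-T_k^2+C_k=-P_k$. If it holds, $a_2$ is free, all later $a_i$ are determined, and both solutions are free of logarithms. If it fails, the solution with exponent $-\frac12$ needs a logarithm, and the local monodromy is not diagonalizable. In the first case both local solutions change sign around $p_k$. $\square$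

So $AP_\Sigma$ is the set of equations $y''=Q_xy$ whose singularities are all apparent. For $x\in AP_\Sigma$ let $\rho_x:\pi_1(E\setminus\Sigma)\to SL(2,\mathbb C)$ be the monodromy. Loops around the $p_j$ map to $-I$. If $\mathsf A,\mathsf B$ are the images of standard generators, then $[\mathsf A,\mathsf B]=(-I)^n=I$ for $n$ even. So for even $n$ the image of $\rho_x$ is generated by $-I$ and two commuting matrices.

**Definition (trivial point).** A point $x\in AP_\Sigma$ is trivial if the image of $\rho_x$ lies in $\{\pm I\}$.

**Lemma 2.** Let $n$ be even. There is a trivial $x\in AP_\Sigma$ if and only if there is an elliptic function of degree $n/2$ with critical set $\Sigma$.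

**Proof.** Let $x$ be trivial, $y_1,y_2$ a basis of solutions, $f=y_1/y_2$. Since $\pm I$ acts trivially on the quotient, $f$ is elliptic. Off $\Sigma$ the Wronskian is a nonzero constant, so $f$ is locally injective. At $p_k$, by Lemma 1, $f$ is a Möbius transform of $t^2(1+O(t))$, so $p_k$ is a simple critical point. Riemann–Hurwitz for $f:E\to\mathbb P^1$ gives $n=2\deg f$.

Conversely, let $f$ be elliptic of degree $n/2$ with critical set $\Sigma$. The ramification divisor has degree $2\deg f=n$ and its support has $n$ points, so all critical points are simple. Recall the Schwarzian $\{f,z\}=(f''/f')'-\frac12(f''/f')^2$, which does not change under Möbius transformations of $f$. For $y_1=f'^{-1/2}$ we have $y_1'/y_1=-\frac{f''}{2f'}$, so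
$$\frac{y_1''}{y_1}=\Big(\frac{y_1'}{y_1}\Big)'+\Big(\frac{y_1'}{y_1}\Big)^2=-\tfrac12\{f,z\}, \tag{4}$$
and $(fy_1)''-fy_1''=f''y_1+2f'y_1'=0$, so $fy_1$ solves the same equation. The function $-\frac12\{f,z\}$ is elliptic, and it is holomorphic where $f$ is locally injective. At $p_k$ we may assume $f(p_k)\ne\infty$ by Möbius invariance; then $f''/f'=t^{-1}+O(1)$ and $-\frac12\{f,z\}=\frac34t^{-2}+O(t^{-1})$. Subtract $\frac34\sum\wp(z-p_j)$. What remains is elliptic with at most simple poles in $\Sigma$. Its residues $T_j$ have sum $0$, and after subtracting $\sum T_j\zeta(z-p_j)$ a holomorphic elliptic function remains, that is, a constant $B$. So $-\frac12\{f,z\}=Q_x$. The solutions $f'^{-1/2},ff'^{-1/2}$ have no logarithms, so $x\in AP_\Sigma$. Since $f$ and $f'$ are elliptic, continuation multiplies both solutions by a common sign, so $x$ is trivial. $\square$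

## 4. The map $\Pi:\mathcal{SM}_\Sigma\to AP_\Sigma$ and its fibres

We now show that every solution of (3) arises from the construction (1).

**Step 1: regularity at the conic points.** This step shows that $u=2\log|t|+w$ with $w$ smooth near $p_j$, where $t=z-p_j$. Since $\Delta(2\log|t|)=4\pi\delta_0$, the function $w=u-2\log|t|$ satisfies $-\Delta w=e^u\in L^1$. On a sufficiently small disc $\|e^u\|_{L^1}$ is as small as we like. By Weyl's lemma, $w$ is on this disc the sum of a harmonic function and the solution of the Dirichlet problem with right side $e^u$. By Brezis–Merle (Comm. PDE 16 (1991), Thm 1), $e^{k|w|}\in L^1_{loc}$ for any prescribed $k$, if the disc is small enough. With $k=2$, $e^u=|t|^2e^w\in L^2_{loc}$, so $w\in W^{2,2}_{loc}\subset C^\alpha$. As $|t|^2$ is smooth, $-\Delta w=|t|^2e^w$ now bootstraps: $w\in C^{2,\alpha}$, then $C^{4,\alpha}$, and so on. Hence $w\in C^\infty$.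

**Step 2: the equation attached to a solution.** Let $u\in\mathcal{SM}_\Sigma$ and $q_u=-\frac12(u_{zz}-\frac12u_z^2)$. Off $\Sigma$ we have $u_{z\bar z}=-\frac14e^u$, so
$$\partial_{\bar z}q_u=-\tfrac12\big(-\tfrac14e^uu_z+\tfrac14u_ze^u\big)=0 .$$
Near $p_j$, $u_z=\frac1t+w_z$, so $q_u=\frac34t^{-2}+O(|t|^{-1})$. Thus $q_u$ is elliptic with principal parts $\frac34t^{-2}+T_jt^{-1}$, and as in Lemma 2, $q_u=Q_x$ for a unique $x=(\mathbb T,B)$ with $\sum T_j=0$. We put $\Pi(u)=x$. The map $\Pi$ is continuous: $T_k=\frac1{2\pi i}\oint q_u\,dz$ over a small circle around $p_k$, and then $B$ is obtained from the value of $q_u$ at a fixed point of $E\setminus\Sigma$.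

**Step 3: the Hermitian form attached to a solution.** Let $y$ be a local basis of solutions of $y''=Q_xy$ with Wronskian $1$, and $F=\sqrt8\,e^{-u/2}$. Then $F_z=-\frac12u_zF$ and $F_{zz}=q_uF=Q_xF$. As $F$ is real, also $F_{\bar z\bar z}=\overline{Q_x}F$. We use one remark twice: if $d_1y_1+d_2y_2=0$ with $\partial_zd_i=0$, then differentiating in $z$ gives $d_1y_1'+d_2y_2'=0$, and the Wronskian forces $d_1=d_2=0$.

Write $F=c_1y_1+c_2y_2$ with $c_1=Fy_2'-F_zy_2$ and $c_2=F_zy_1-Fy_1'$. Then $\partial_zc_1=Fy_2''-F_{zz}y_2=0$, and likewise $\partial_zc_2=0$. The second equation for $F$ reads $\sum_i(\partial_{\bar z}^2c_i-\overline{Q_x}c_i)y_i=0$ with antiholomorphic coefficients. By the remark each $c_i$ solves $\partial_{\bar z}^2c=\overline{Q_x}c$, so it is a combination of $\bar y_1,\bar y_2$. Hence $F=y^*Hy$ for some matrix $H$. The remark also shows that the four functions $\bar y_iy_j$ are linearly independent: a relation $\sum_j(\sum_ic_{ij}\bar y_i)y_j=0$ gives $\sum_ic_{ij}\bar y_i=0$, so all $c_{ij}=0$. Thus $H$ is unique, and Hermitian since $F$ is real. By (2),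 $\Delta u=-8\det H/F^2$, while $e^u=8/F^2$; so $\det H=1$. Then $H$ is definite, and $F>0$ gives $H>0$.

The function $F$ is single-valued on $E\setminus\Sigma$. If continuation along a loop turns $y$ into $My$, uniqueness of $H$ gives $M^*HM=H$. We call this $\rho_x$-invariance of $H$. The local monodromies preserve $H>0$, hence are diagonalizable. Both eigenvalues are $e^{2\pi i(-1/2)}=e^{2\pi i(3/2)}=-1$, so they equal $-I$ and there is no logarithm. By Lemma 1, $\Pi(u)\in AP_\Sigma$.

**Lemma 3.** For $x\in AP_\Sigma$ the map $H\mapsto u_H$ of (1) is a homeomorphism from $\{H\in\mathcal H: H\text{ is }\rho_x\text{-invariant}\}$ onto $\Pi^{-1}(x)$.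

**Proof.** Let $H$ be invariant. Then $u_H$ is single-valued and satisfies $\Delta u_H+e^{u_H}=0$ off $\Sigma$ by Section 1. Near $p_k$, Lemma 1 gives $y=t^{-1/2}k(t)$ with $k$ holomorphic and $k(0)\ne0$. So $y^*Hy=|t|^{-1}k^*Hk$ with $k^*Hk$ smooth and positive, and $u_H=2\log|t|+w$ with $w$ smooth. Off $p_k$, $\Delta w=-e^{u_H}$, and both sides are smooth across $p_k$ because $e^{u_H}=|t|^2e^w$; so (3) holds. From $F=\sqrt8e^{-u_H/2}$ and $F_{zz}=Q_xF$ we get $\Pi(u_H)=x$. Surjectivity and injectivity are Step 3. The map is clearly continuous. For the inverse: since the functions $\bar y_iy_j$ are linearly independent on a small disc, there are four points of the disc at which their values form an invertible $4\times4$ matrix. So $H$ is a linear function of the values of $F=\sqrt8e^{-u/2}$ at these points, hence continuous in $u$. $\square$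

**Lemma 4 (fibres).** Let $n$ be even and $x\in AP_\Sigma$. If $x$ is trivial, then $\Pi^{-1}(x)\cong\mathcal H\cong SL(2,\mathbb C)/SU(2)$. If $x$ is not trivial and $\Pi^{-1}(x)\ne\emptyset$, then $\Pi^{-1}(x)\cong\mathbb R$.

**Proof.** The first claim is Lemma 3, since every $H$ is invariant under $\pm I$. In the second case $\mathsf A,\mathsf B$ commute and preserve some $H>0$, so they are diagonalizable with eigenvalues of modulus $1$. One of them is not $\pm I$; as its determinant is $1$, its eigenvalues $e^{\pm i\theta}$ are distinct. A unitary map with distinct eigenvalues has orthogonal eigenlines, so its two eigenlines are orthogonal for every invariant $H$. The other matrix commutes with it, so it preserves these lines. In an eigenbasis of determinant $1$ the invariant forms in $\mathcal H$ are therefore diagonal; conversely every $\operatorname{diag}(s,s^{-1})$, $s>0$, is preserved by diagonal matrices with entries of modulus $1$. So they are exactly the forms $\operatorname{diag}(s,s^{-1})$. $\square$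

Lemmas 2 and 4 prove the direction ($\Leftarrow$) of Theorem A: an elliptic function with critical set $\Sigma$ gives a trivial $x$, and its fibre is a copy of $SL(2,\mathbb C)/SU(2)$.

## 5. Residue relations: trivial points are very singular, but the step back fails

Why should a singular point of $AP_\Sigma$ have anything to do with trivial monodromy? One direction is a residue computation.

**Lemma 5.** Let $n$ be even and $x=(\mathbb T,B)\in AP_\Sigma$ trivial. Then the differentials $dP_1,\dots,dP_n$ at $x$, on the $n$-dimensional space $\{(t_1,\dots,t_n,b):\sum t_j=0\}$, have rank $\le n-3$.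

**Proof.** Let $V$ be the span of $y_1^2,y_1y_2,y_2^2$. It has dimension $3$, since a relation would make $y_1/y_2$ constant. As the monodromy is $\pm I$, each $v\in V$ is elliptic. By Lemma 1 a product of two solutions is, near $p_k$, of the form
$$v=a_k\Big(\frac1t-2T_k\Big)+O(t), \tag{5}$$
because $(t^{-1/2}(1-T_kt+O(t^2)))^2=t^{-1}-2T_k+O(t)$ and $t^{-1/2}t^{3/2}=t$. Off $\Sigma$, $v$ is holomorphic. The linear map $v\mapsto(a_1,\dots,a_n)$ is injective: if all $a_k=0$, then $v$ is holomorphic, hence constant, and it vanishes at the $p_k$.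

For $(t_1,\dots,t_n,b)$ with $\sum t_j=0$ let $\phi=\sum t_j\zeta(z-p_j)+b$, an elliptic function. At $p_k$, $\phi=\frac{t_k}t+c_k+O(t)$ with $c_k=\sum_{j\ne k}t_j\zeta_{kj}+b$. Since $dP_k(t,b)=2T_kt_k-c_k$,
$$\operatorname{Res}_{p_k}(v\phi)=a_k(c_k-2T_kt_k)=-a_k\,dP_k(t,b).$$
The residue theorem gives $\sum_ka_k\,dP_k=0$. As $v$ runs through $V$, these are three independent relations. $\square$

The sensible first approach to the conjecture is to run this backwards. Suppose $\sum_ka_k\,dP_k=0$ at some $x\in AP_\Sigma$. Testing on $(0,1)$ gives $\sum a_k=0$. Testing on $(t,0)$ gives $\sum_jt_j\big(2T_ja_j-\sum_{k\ne j}a_k\zeta_{kj}\big)=0$ whenever $\sum t_j=0$, so the bracket is a constant $e$ independent of $j$. Put $v=\sum_ka_k\zeta(z-p_k)-e$. This is elliptic, and its constant term at $p_j$ is $\sum_{k\ne j}a_k\zeta_{jk}-e=-\sum_{k\ne j}a_k\zeta_{kj}-e=-2T_ja_j$. So $v$ satisfies (5): every relation comes from an elliptic function that looks, to first orders, like a product of two solutions.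

To conclude that $v$ is in $V$ we would need $Lv:=v'''-4Q_xv'-2Q_x'v=0$, the equation satisfied by all products of two solutions (for $v=y^2$: $v''=2y'^2+2Q_xy^2$ and $v'''=8Q_xyy'+2Q_x'y^2$). What (5) gives is this. Near $p_j$, $v$ differs from $a_j$ times the square of the solution with exponent $-\frac12$ by $st+O(t^2)$ for some $s$. The $t^{-2}$-coefficient of $L(st)$ is $-3s+3s=0$, so $Lv=O(t^{-1})$. The elliptic function $Lv$ may have simple poles, and nothing forces it to vanish. This is where the approach stops.

It really does stop there. A matrix $M\in SL(2,\mathbb C)$ with $M\neq\pm I$ fixes only a line in $V$: on the symmetric square its eigenvalues are $\mu^2,1,\mu^{-2}$ with $\mu^2\ne1$, or it is a single Jordan block of size $3$. So at a nontrivial $x$ at most a one-dimensional space of relations comes from $V$. Consider any $x\in AP_\Sigma$ at which the $dP_k$ have rank exactly $n-2$. By Lemma 5 it is not trivial, and it has a two-dimensional space of relations, so some $v$ does not come from $V$. The next section exhibits such points, by hand.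

## 6. Explicit equations for four points

This section proves Theorem C(i). Let $n=4$ and put $x=T_1+T_2=-(T_3+T_4)$, $y=T_1+T_3$, $z=T_1+T_4$. (In this section $x,y,z$ are coordinates.) Then
$$T_1=\tfrac{x+y+z}2,\quad T_2=\tfrac{x-y-z}2,\quad T_3=\tfrac{-x+y-z}2,\quad T_4=\tfrac{-x-y+z}2 .$$
Since $P_1=0$ expresses $B$ as a polynomial in $x,y,z$, $AP_\Sigma$ is given in $\mathbb C^3$ by $P_1=P_2=P_3=P_4$. Let
$$2\alpha=\zeta_{13}+\zeta_{32}+\zeta_{24}+\zeta_{41},\quad 2\beta=-(\zeta_{12}+\zeta_{23}+\zeta_{34}+\zeta_{41}),\quad 2\gamma=-(\zeta_{13}+\zeta_{34}+\zeta_{42}+\zeta_{21}).$$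
Under the relabelling $2\to3\to4\to2$ we have $x\to y\to z\to x$, and, using $\zeta_{ij}=-\zeta_{ji}$, also $\alpha\to\beta\to\gamma\to\alpha$. (For instance $2\alpha\to\zeta_{14}+\zeta_{43}+\zeta_{32}+\zeta_{21}=2\beta$.)

**Step 1: the difference $P_1-P_2$.** We have $T_1^2-T_2^2=x(y+z)$ and $-T_2\zeta_{12}+T_1\zeta_{21}=-x\zeta_{12}$. With $T_3=-\frac x2+\frac{y-z}2$ and $T_4=-\frac x2-\frac{y-z}2$,
$$-T_3(\zeta_{13}-\zeta_{23})-T_4(\zeta_{14}-\zeta_{24})=\tfrac x2(\zeta_{13}-\zeta_{23}+\zeta_{14}-\zeta_{24})-\tfrac{y-z}2(\zeta_{13}-\zeta_{23}-\zeta_{14}+\zeta_{24}),$$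
and the last bracket is $2\alpha$. Hence
$$P_1-P_2=x(y+z)-x\zeta_{12}+\tfrac x2(\zeta_{13}-\zeta_{23}+\zeta_{14}-\zeta_{24})-(y-z)\alpha-\tfrac34(\wp_{13}+\wp_{14}-\wp_{23}-\wp_{24}).$$

**Step 2: the difference $P_3-P_4$.** We have $T_3^2-T_4^2=-x(y-z)$ and $-T_4\zeta_{34}+T_3\zeta_{43}=x\zeta_{34}$. With $T_1=\frac x2+\frac{y+z}2$ and $T_2=\frac x2-\frac{y+z}2$,
$$T_1(\zeta_{13}-\zeta_{14})+T_2(\zeta_{23}-\zeta_{24})=\tfrac x2(\zeta_{13}-\zeta_{14}+\zeta_{23}-\zeta_{24})+(y+z)\alpha .$$
Hence
$$P_3-P_4=-x(y-z)+x\zeta_{34}+\tfrac x2(\zeta_{13}-\zeta_{14}+\zeta_{23}-\zeta_{24})+(y+z)\alpha-\tfrac34(\wp_{13}+\wp_{23}-\wp_{14}-\wp_{24}).$$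

**Step 3: half the difference.** The quadratic part is $\frac12(x(y+z)+x(y-z))=xy$. The coefficient of $x$ is $\frac12(-\zeta_{12}-\zeta_{34}+\zeta_{14}-\zeta_{23})=\beta$. The $\alpha$-terms give $-\frac12\alpha\big((y-z)+(y+z)\big)=-\alpha y$. So
$$\tfrac12(P_1-P_2-P_3+P_4)=xy+\beta x-\alpha y-\tfrac34(\wp_{14}-\wp_{23}).$$

**Step 4: $\wp_{14}-\wp_{23}=-4\alpha\beta$.** This removes the $\wp$'s. Recall the classical identity $(\zeta(u)+\zeta(v)+\zeta(w))^2=\wp(u)+\wp(v)+\wp(w)$ for $u+v+w=0$. With $S_{ijk}=\zeta_{ij}+\zeta_{jk}+\zeta_{ki}$ it says $S_{ijk}^2=\wp_{ij}+\wp_{jk}+\wp_{ki}$. Put $a=S_{123}$, $b=S_{134}$, $c=S_{142}$. Adding up, $a+b+c=\zeta_{23}+\zeta_{34}+\zeta_{42}=S_{234}$, and $2\alpha=-(a+c)$, $2\beta=-(a+b)$. Now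
$$2(ab+bc+ca)=S_{234}^2-a^2-b^2-c^2=-2(\wp_{12}+\wp_{13}+\wp_{14}).$$
So $4\alpha\beta=(a+c)(a+b)=a^2+(ab+bc+ca)=(\wp_{12}+\wp_{23}+\wp_{13})-(\wp_{12}+\wp_{13}+\wp_{14})=\wp_{23}-\wp_{14}$.

Thus the equation of Step 3 is $xy+\beta x-\alpha y+3\alpha\beta=0$. By cyclic relabelling we get the combinations $\frac12(P_1-P_2-P_3+P_4)$, $\frac12(P_1-P_3-P_4+P_2)$, $\frac12(P_1-P_4-P_2+P_3)$. They are independent and span all differences $P_k-P_l$ (the first plus the third is $P_1-P_2$, and so on). Therefore
$$AP_\Sigma:\quad (x-\alpha)(y+\beta)=-4\alpha\beta,\quad (y-\beta)(z+\gamma)=-4\beta\gamma,\quad (z-\gamma)(x+\alpha)=-4\gamma\alpha. \tag{6}$$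

**Step 5: when does $\alpha$ vanish?** As a function of $p_1$,
$$2\alpha=\zeta(p_1-p_3)-\zeta(p_1-p_4)-\zeta(p_2-p_3)+\zeta(p_2-p_4)$$
is elliptic with exactly two poles, simple ones at $p_3,p_4$. It vanishes at $p_1=p_2$, so by Abel's theorem its other zero is $p_3+p_4-p_2$. As $p_1\not\equiv p_2$, we have $\alpha=0\iff p_1+p_2\equiv p_3+p_4$. Cyclically, $\beta=0\iff p_1+p_3\equiv p_2+p_4$ and $\gamma=0\iff p_1+p_4\equiv p_2+p_3$.

**Step 6: the four shapes.** Up to cyclic relabelling there are four cases.

* $\alpha\beta\gamma\ne0$. Put $X=x/\alpha$, $Y=y/\beta$, $Z=z/\gamma$ and $\varphi(X)=-1-\frac4{X-1}=-\frac{X+3}{X-1}$. The first two equations say $Y=\varphi(X)$ and $Z=\varphi(Y)$, with $X\ne1$ and $Y\neq1$. From $Y+3=\frac{2X-6}{X-1}$ and $Y-1=-\frac{2X+2}{X-1}$ we get $X\ne-1$ and $Z=\frac{X-3}{X+1}$. Then $Z-1=\frac{-4}{X+1}$, so the third equation $(Z-1)(X+1)=-4$ holds automatically. So $AP_\Sigma\cong\mathbb C\setminus\{1,-1\}$ is smooth.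
* $\alpha=0$, $\beta\gamma\ne0$. The equations are $x(y+\beta)=0$, $x(z-\gamma)=0$, $(y-\beta)(z+\gamma)=-4\beta\gamma$. So $AP_\Sigma$ is the union of the smooth hyperbola $\{x=0,\ (y-\beta)(z+\gamma)=-4\beta\gamma\}$ and the line $\{y=-\beta,\ z=\gamma\}$, for which the third equation holds since $(-2\beta)(2\gamma)=-4\beta\gamma$. They meet at $(0,-\beta,\gamma)$, which lies on two components and is therefore singular.
* $\alpha=\beta=0\ne\gamma$. The equations are $xy=0$, $y(z+\gamma)=0$, $x(z-\gamma)=0$. These give the three lines $\{x=y=0\}$, $\{x=0,z=-\gamma\}$, $\{y=0,z=\gamma\}$, singular at $(0,0,\pm\gamma)$.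
* $\alpha=\beta=\gamma=0$. The equations $xy=yz=zx=0$ give the three coordinate axes, singular at $0$.

So $AP_\Sigma$ is singular if and only if $\alpha\beta\gamma=0$, which with Step 5 proves Theorem C(i). $\square$

Two examples. For $\Sigma=E[2]$ all three conditions of Step 5 hold, and $AP_\Sigma$ is three axes. The function $\wp$ has degree $2$ and critical set $E[2]$, so there is a trivial point. By Lemma 5 all differentials of the equations (6) vanish there (eliminating $B$ by $P_1=0$, the common kernel of the $dP_k$ becomes the common kernel of the differentials of (6) in $\mathbb C^3$). So it is the origin: here the conjecture predicts correctly.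

Now let $\Sigma=\{\pm\frac1{10},\pm\frac15\}$, with $p_1=\frac1{10}$, $p_2=-\frac1{10}$, $p_3=\frac15$, $p_4=-\frac15$. Then $\alpha=0$, while $\beta\ne0$ since $2(\frac1{10}+\frac15)=\frac35\notin\Lambda$, and $\gamma\ne0$ since $2(\frac1{10}-\frac15)=-\frac15\notin\Lambda$. So $AP_\Sigma$ is a hyperbola and a line meeting in one point. There the differentials of $x(y+\beta)$ and $x(z-\gamma)$ vanish, and that of the remaining equation is $2\gamma\,dy-2\beta\,dz\ne0$; so the $dP_k$ have rank $2=n-2$. Nowhere on $AP_\Sigma$ do all three differentials vanish, since $(z+\gamma)dy+(y-\beta)dz=0$ would force $(y-\beta)(z+\gamma)=0\ne-4\beta\gamma$. By Lemma 5 no point of this $AP_\Sigma$ is trivial, and in particular the singular point is not.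

## 7. One plus two is three: the trace and the branches at infinity

The last example does not yet refute the conjecture. No fibre of $\Pi$ is three-dimensional, but a three-dimensional subset of $\mathcal{SM}_\Sigma$ need not lie in a fibre. The nonempty fibres are lines, the base $AP_\Sigma$ has real dimension $2$, and $1+2=3$. Fibre dimensions alone exclude nothing.

The way past this is to show that $\mathcal U=\Pi(\mathcal{SM}_\Sigma)$ is thin in $AP_\Sigma$. Fix a base point $z_0$ and a loop $\gamma$ in $E\setminus\Sigma$ which lifts to a path from $z_0$ to $z_0+1$ in $\mathbb C\setminus(\Sigma+\Lambda)$. (From here on $\gamma$ is this loop.) The function $x\mapsto\operatorname{tr}\rho_x(\gamma)$ is holomorphic, indeed entire in $(\mathbb T,B)$: $Q_x$ depends affinely on $(\mathbb T,B)$, so solutions with fixed initial values, continued along a fixed compact path, depend on $(\mathbb T,B)$ as entire functions. On $\mathcal U$ the monodromy preserves a positive form, so the trace is real. A holomorphic function that is real on an open set is constant there. So we must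 show that the trace is not constant on any component of $AP_\Sigma$. For this we go to infinity.

To find points of $AP_\Sigma$ near infinity, we look for equations having a solution $f'^{-1/2}$ with $f=\exp\int g$, where $g$ is elliptic with simple poles of residue $\pm1$ and zeros exactly in $\Sigma$. If the additive constant $c$ of $g$ is very large, each zero $p_k$ must sit very near a pole.

**Lemma 6.** Let $n$ be even and $\varepsilon\in\{\pm1\}^n$ with $\sum\varepsilon_i=0$. There are unique germs $r_k(w)$, holomorphic at $w=0$ with $r_k(0)=\varepsilon_k$, such that with $q_k=p_k+wr_k(w)$ and $c=1/w$ the function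
$$g(z)=c+\sum_i\varepsilon_i\zeta(z-q_i)$$
vanishes at $p_1,\dots,p_n$ for small $w\ne0$. For small $w\ne0$,
$$\tfrac14g^2+\tfrac34\Big(\frac{g'}g\Big)^2-\frac{g''}{2g}=Q_x\quad\text{for a point }x=x_\varepsilon(w)\in AP_\Sigma . \tag{7}$$
Its coordinates are meromorphic at $w=0$, with $T_k=\frac{\varepsilon_k}{2w}+O(1)$ and $B=\frac1{4w^2}+O(\frac1w)$.

**Proof.** *Existence of the germs.* Multiplied by $w$, the equations $g(p_k)=0$ read $1+w\sum_i\varepsilon_i\zeta(p_k-q_i)=0$. Here $p_k-q_k=-wr_k$, and $w\zeta(-wr_k)=-1/r_k+O(w^4)$ is holomorphic in $(w,r_k)$ near $(0,\varepsilon_k)$. At $w=0$ the equations become $1-\varepsilon_k/r_k=0$, solved by $r_k=\varepsilon_k$, with diagonal Jacobian of entries $\varepsilon_k/r_k^2\neq0$. The implicit function theorem gives existence and uniqueness.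

*The equation.* For small $w\ne0$ the points $q_i$ are distinct and not in $\Sigma$. As $\sum\varepsilon_i=0$, $g$ is elliptic of degree $n$ with simple poles $q_i$ of residue $\varepsilon_i$. It has $n$ zeros, so these are exactly the $p_k$, all simple. Let $f=\exp\int g$. Since the residues are $\pm1$, $f$ is meromorphic on $\mathbb C$ with simple zeros or poles at $q_i+\Lambda$ and no others. We have $f'=fg$. With $y=f'^{-1/2}$, $y'/y=-\frac{g'}{2g}-\frac g2$, and by (4)
$$-\tfrac12\{f,z\}=\Big(\frac{y'}y\Big)'+\Big(\frac{y'}y\Big)^2=-\frac{g'}2-\frac{g''}{2g}+\frac12\Big(\frac{g'}g\Big)^2+\frac14\Big(\frac{g'}g\Big)^2+\frac{g'}2+\frac{g^2}4 ,$$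
which is the left side of (7) and is elliptic. It is holomorphic off $\Sigma$, since $f$ is locally injective there: at $q_i$ it has a simple zero or pole, elsewhere $f'=fg\ne0$. At $p_k$, $f$ has a simple critical point, so the function is $\frac34t^{-2}+O(t^{-1})$, and the solutions $f'^{-1/2},ff'^{-1/2}$ have no logarithms. As in Lemma 2 it equals $Q_x$ with $x\in AP_\Sigma$.

*Asymptotics.* By Lemma 1, $y'/y=-\frac1{2t}-T_k+O(t)$ at $p_k$. Since $g(p_k)=0$, we have $g'/g=\frac1t+\frac{g''(p_k)}{2g'(p_k)}+O(t)$, so $T_k=\frac{g''(p_k)}{4g'(p_k)}$. Now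
$$g'(p_k)=-\sum_i\varepsilon_i\wp(p_k-q_i)=-\varepsilon_kw^{-2}(1+O(w)),\qquad g''(p_k)=-\sum_i\varepsilon_i\wp'(p_k-q_i)=-2w^{-3}(1+O(w)),$$
where the terms $i\ne k$ are bounded, $\wp(-wr_k)=w^{-2}(1+O(w))$ and $\wp'(-wr_k)=\frac{2}{w^3r_k^3}(1+O(w))$. Both are meromorphic in $w$. So $T_k$ is meromorphic with $T_k=\frac{\varepsilon_k}{2w}+O(1)$, and $P_1=0$ gives $B=T_1^2+O(\frac1w)=\frac1{4w^2}+O(\frac1w)$. $\square$

**The trace on a branch.** The function $f$ is a constant multiple of $e^{cz}\prod_i\sigma(z-q_i)^{\varepsilon_i}$. From $\sigma(z+1)=-e^{\eta_1(z+1/2)}\sigma(z)$ and $\sum\varepsilon_i=0$ we get $f(z+1)=\lambda f(z)$ with $\lambda=\exp(c-\eta_1\sum\varepsilon_iq_i)$, and then $f'(z+1)=\lambda f'(z)$. The $q_i$ are regular points of the differential equation, so they cause no trouble on the path. Hence $f'^{-1/2}$ and $ff'^{-1/2}$ are eigenvectors of $\rho_x(\gamma)$ with eigenvalues $\nu^{-1}$ and $\nu$, where $\nu^2=\lambda$, and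
$$\big(\operatorname{tr}\rho_{x_\varepsilon(w)}(\gamma)\big)^2=2+\lambda+\lambda^{-1},\quad\text{unbounded as }w\to0^+, \tag{8}$$
because $c=1/w\to+\infty$ while the $q_i$ stay bounded.

It remains to know that every component of $AP_\Sigma$ contains one of these branches. For that we count points over large $B$, which leads to Theorem B.

## 8. Freeness over $\mathbb C[B]$: proof of Theorem B

Let $n$ be even, $N=\binom n{n/2}$, $\deg T_k=1$, $\deg B=2$. The leading forms of the $P_k$ define the graded ring
$$R=\mathbb C[\mathbb T,B]\big/\big(\textstyle\sum T_k,\ T_1^2-B,\dots,T_n^2-B\big).$$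

**Step 1: $R$ is free of rank $N$ over $\mathbb C[B]$.** This step computes the model at infinity. The algebra $A=\mathbb C[\mathbb T,B]/(T_k^2-B)_k$ is free of finite rank over $\mathbb C[B]$ (squarefree monomials in the $T_k$ form a basis), and $R=A/eA$ with $e=\sum T_k$. We compute all fibres. For $b\ne0$, $A/(B-b)$ is the ring of functions on $\{\pm\sqrt b\}^n$, and the cokernel of multiplication by $e$ has dimension the number of points where $e=0$, namely $\#\{\varepsilon:\sum\varepsilon_i=0\}=N$. For $b=0$, $A/(B)=(\mathbb C[T]/T^2)^{\otimes n}=(\mathbb C^2)^{\otimes n}$, and $e$ acts as the raising operator of $\mathfrak{sl}_2$, since $T$ maps $1\mapsto T\mapsto0$. On each irreducible summand the raising operator has one-dimensional cokernel, so the cokernel of $e$ has dimension equal to the number of irreducible summands. As $n$ is even, all weights are even, so each summand contains the weight $0$ exactly once, and the number of summands is the dimension of the zero weight space, which is $N$. A finitely generated module over the principal ideal domain $\mathbb C[B]$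 is the sum of a free and a torsion module, and torsion would enlarge some fibre; since all fibres have dimension $N$, $R$ is free of rank $N$.

**Step 2: $R$ is reduced.** By freeness $R\subset R[B^{-1}]$. In $A[B^{-1}]$, $T_1$ is invertible, as $T_1^2=B$, and $T_k=\theta_kT_1$ with $\theta_k^2=1$. So $A[B^{-1}]=\prod_{\theta\in\{\pm1\}^{n-1}}\mathbb C[T_1^{\pm1}]$. In each factor $e=T_1(1+\sum_{k\ge2}\theta_k)$ is $0$ or a unit. So $R[B^{-1}]$ is a product of copies of $\mathbb C[T_1^{\pm1}]$, which is reduced.

**Step 3: a surjection $\psi:R\to\operatorname{gr}\mathcal O$.** Let $F_d\subset\mathcal O$ be the image of the polynomials of weighted degree $\le d$. Since $P_k=T_k^2-B+(\text{terms of weight}\le1)$, the relations of $R$ hold in $\operatorname{gr}\mathcal O=\bigoplus F_d/F_{d-1}$, and there is a graded surjection $\psi:R\to\operatorname{gr}\mathcal O$. So $\operatorname{gr}\mathcal O$ is finitely generated over $\mathbb C[B]$, and lifting homogeneous generators, so is $\mathcal O$.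

**Step 4: $N$ points over every large $b$.** This step bounds the rank of $\mathcal O$ from below. On a branch, $1/B=4w^2(1+O(w))=v^2$ with a local coordinate $v=2w(1+O(w))$. So for $|b|$ large, $B(x_\varepsilon(w))=b$ has exactly one solution $w$ near each of $\pm\frac1{2\sqrt b}$, and there $\mathbb T=\pm\sqrt b\,\varepsilon+O(1)$. Fix a root $\sqrt b$ and use the solution near $+\frac1{2\sqrt b}$ for every balanced $\varepsilon$ (balanced means $\sum\varepsilon_i=0$). The values $\sqrt b\,\varepsilon+O(1)$ are different for different $\varepsilon$, so we get at least $N$ distinct points of $AP_\Sigma$ over $b$. Hence $\dim\mathcal O/(B-b)\ge N$ for all large $b$, and $\operatorname{rank}_{\mathbb C[B]}\mathcal O\ge N$.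

**Step 5: $\psi$ is an isomorphism and $\mathcal O$ is free of rank $N$.** Take $N$ elements of $\mathcal O$ that are independent over $\mathbb C[B]$; they lie in some $F_{d_0}$. Multiplying by $B^i$ with $2i\le d-d_0$ gives $\dim F_d\ge\frac{Nd}2-O(1)$. Suppose $\ker\psi\ne0$. It lies in a free module, so it has positive rank, and $\operatorname{gr}\mathcal O$ has rank $\le N-1$. As $\operatorname{gr}\mathcal O$ is a finitely generated graded $\mathbb C[B]$-module and $\deg B=2$,
$$\dim F_d=\sum_{e\le d}\dim\operatorname{gr}_e\mathcal O\le\tfrac{(N-1)d}2+O(1),$$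
a contradiction for large $d$. So $\psi$ is an isomorphism. Lifting a homogeneous $\mathbb C[B]$-basis of $\operatorname{gr}\mathcal O\cong R$, we see that $N$ elements generate $\mathcal O$ over $\mathbb C[B]$. The resulting surjection $\mathbb C[B]^N\to\mathcal O$ has a kernel of rank $0$ in a free module, that is, zero. So $\mathcal O$ is free of rank $N$.

**Step 6: $\mathcal O$ is reduced and has no nontrivial idempotents.** If $\mathcal O$ had nonzero nilpotents, there would be $0\ne h\in F_d\setminus F_{d-1}$ with $h^2=0$. Its symbol in $R_d$ would be nonzero with square $0$, which is impossible by Step 2. Now let $0\ne h=h^2$ with $h\in F_d\setminus F_{d-1}$. If $d>0$, then $h^2=h\in F_d\subset F_{2d-1}$, so the symbol of $h$ has square $0$, again impossible. So $h\in F_0=\mathbb C$ and $h=1$.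

**Step 7: geometry.** By Step 6, $AP_\Sigma$ is reduced and connected. By freeness, nonzero elements of $\mathbb C[B]$ are non-zero-divisors in $\mathcal O$, so they lie in no minimal prime. Hence for each irreducible component $Y$ the map $B:Y\to\mathbb C$ is finite and surjective, and $AP_\Sigma$ is of pure dimension $1$. If it is reducible, connectedness forces two distinct components to meet. At a common point the local ring is not a domain, hence not regular, so $AP_\Sigma$ is singular. This proves Theorem B. $\square$

**Lemma 7.** Let $n$ be even. Every irreducible component $Y$ of $AP_\Sigma$ contains some branch $x_\varepsilon(w)$, $0<|w|<\delta$.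

**Proof.** By Step 7, $Y$ has a point over every $b$. For $|b|$ large the fibre of $AP_\Sigma$ over $b$ has at most $\dim\mathcal O/(B-b)=N$ points, so it consists exactly of the $N$ points of Step 4. Letting $b\to\infty$, infinitely many points of $Y$ lie on one branch $x_\varepsilon$, at parameters $w_j\to0$. A polynomial vanishing on $Y$, composed with $x_\varepsilon$, is meromorphic at $w=0$ and vanishes at all $w_j$, hence vanishes identically. $\square$

## 9. Real traces make the image thin: proof of Theorem A

Only ($\Rightarrow$) is left. Let $n$ be even and suppose that no elliptic function of degree $n/2$ has critical set $\Sigma$. By Lemma 2 no $x\in AP_\Sigma$ is trivial, and by Lemma 4 all nonempty fibres of $\Pi$ are homeomorphic to $\mathbb R$. Let $\mathcal U=\Pi(\mathcal{SM}_\Sigma)\subset AP_\Sigma$ and let $AP_{reg}$ be the set of regular points, a Riemann surface. Its complement in $AP_\Sigma$ is finite, since $AP_\Sigma$ is a reduced curve.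

**Step 1: $\mathcal U$ contains no nonempty open subset of $AP_{reg}$.** Suppose it does. Then it contains a nonempty open subset of $Y_{reg}:=Y\cap AP_{reg}$ for some irreducible component $Y$, and $Y_{reg}$ is a connected Riemann surface, being an irreducible curve with finitely many points removed, among them all its singular points. The holomorphic function $x\mapsto\operatorname{tr}\rho_x(\gamma)$ is real on $\mathcal U$, since $\rho_x$ is unitarizable there. So it is constant on that open set, hence on $Y_{reg}$, and by continuity on $Y$. But $Y$ contains a branch by Lemma 7, on which the trace is unbounded by (8). This is a contradiction.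

**Step 2: dimension theory.** This step turns thinness into the impossibility of a $3$-dimensional subset. We use three theorems from Hurewicz–Wallman, *Dimension Theory*: a $2$-dimensional subset of $\mathbb R^2$ has nonempty interior (Thm IV 3); a countable union of closed subsets of dimension $\le d$ has dimension $\le d$ (Thm III 2); for a closed map, the dimension of the source is at most the dimension of the target plus the maximal dimension of the fibres (Thm VI 7).

Suppose a subset of $\mathcal{SM}_\Sigma$ is homeomorphic to $SL(2,\mathbb C)/SU(2)\cong\mathbb R^3$. It contains a set $K'$ homeomorphic to $[0,1]^3$. The set $Z=\Pi(K')\subset\mathcal U$ is compact. Cover $AP_{reg}$ by countably many closed discs, each lying in a coordinate disc. Then $Z\cap AP_{reg}$ is a countable union of compact sets lying in coordinate discs. By Step 1 each has empty interior, hence dimension $\le1$. Adding the finitely many singular points, the sum theorem gives $\dim Z\le1$. The map $\Pi|_{K'}:K'\to Z$ is closed, as $K'$ is compact. Its fibres are compact subsets of spaces homeomorphic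 to $\mathbb R$, so they have dimension $\le1$. Therefore
$$3=\dim K'\le\dim Z+1\le2,$$
a contradiction. This proves Theorem A. $\square$

## 10. Cosets of $E[2]$ and the counterexample with four points

**Proof of Theorem C(ii).** By Theorem A we must find the critical sets of elliptic functions of degree $2$. Let $f$ be one. By Abel's theorem the two points of each fibre, counted with multiplicity, have a constant sum $s\in E$. A critical point $p$ has fibre $2[p]$, so $2p=s$. By Riemann–Hurwitz there are four critical points, and $2p=s$ has four solutions, so the critical set is $\{p:2p=s\}$, a coset of $E[2]$. Conversely, $\wp(z-c)$ has critical set $c+E[2]$. With (i), the last sentence of Theorem C follows. $\square$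

**Disproof of the conjecture.** Let $\Sigma=\{\pm a,\pm b\}$ consist of four distinct points of $E_\tau$ with $4a\notin\Lambda$, for example $a=\frac1{10}$, $b=\frac15$ with any $\tau$. Then $a+(-a)=b+(-b)$, so $AP_\Sigma(\tau)$ has a singular point by Theorem C(i). But $\Sigma$ is not a coset of $E[2]$, since the difference $a-(-a)=2a$ is not $2$-torsion. So by Theorem C(ii), $\mathcal{SM}_\Sigma(\tau)$ contains no subset homeomorphic to $SL(2,\mathbb C)/SU(2)$. The conjecture is false. $\square$

## 11. Symmetric clusters for every even $n\ge4$: proof of Theorem D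

For larger $n$ there is no explicit list of equations. Singularity will come from a symmetry that makes $AP_\Sigma$ reducible, and the absence of an elliptic function from a compactness argument.

**Lemma 8.** Let $m\ge2$ and let $\Sigma=\{p_1,\dots,p_{2m}\}$ be $2m$ distinct points of $E$ with lifts satisfying $p_{m+i}=-p_i$. Then $AP_\Sigma$ is reducible, hence singular.

**Proof.** Let $\sigma$ be the involution $i\leftrightarrow m+i$ of the indices, so $p_{\sigma k}=-p_k$. The plan is to find a function on $AP_\Sigma$ that vanishes on one branch at infinity but not on another.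

Choose $\varepsilon$ with $\varepsilon_{\sigma i}=-\varepsilon_i$; it is balanced. Let $r_k(w)$ be the germs of Lemma 6 and put $r_k'=-r_{\sigma k}$. Then $q_k'=p_k+wr_k'=-q_{\sigma k}$ and $p_k-q_i'=-(p_{\sigma k}-q_{\sigma i})$, so
$$1+w\sum_i\varepsilon_i\zeta(p_k-q_i')=1-w\sum_i\varepsilon_i\zeta(p_{\sigma k}-q_{\sigma i})=1+w\sum_i\varepsilon_{\sigma i}\zeta(p_{\sigma k}-q_{\sigma i})=0,$$
the last equality being the equation for the index $\sigma k$. Also $r_k'(0)=-\varepsilon_{\sigma k}=\varepsilon_k$. By uniqueness $r_k'=r_k$, that is, $q_{\sigma k}=-q_k$. Hence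
$$g(-z)=c-\sum_i\varepsilon_i\zeta(z+q_i)=c+\sum_i\varepsilon_{\sigma i}\zeta(z-q_{\sigma i})=g(z).$$
By (7), $Q_x$ is even, so its residues at $p_1$ and $-p_1$ are opposite: $T_1+T_{m+1}=0$ on this branch.

Now choose a balanced $\varepsilon'$ with $\varepsilon'_1=\varepsilon'_{m+1}=1$, which is possible since $2m\ge4$. On its branch $T_1+T_{m+1}=\frac1w+O(1)\not\equiv0$. So the function $T_1+T_{m+1}$ vanishes at infinitely many points of the reduced curve $AP_\Sigma$ (infinitely many since $B\to\infty$ as $w\to0$), but not identically. A nonzero function on an irreducible curve has only finitely many zeros, so $AP_\Sigma$ is reducible, and by Theorem B it is singular. $\square$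

**Lemma 9.** Let $m\ge2$, $n=2m$. There is $r>0$ such that no $n$-point set contained in a disc of radius $r$ is the critical set of an elliptic function of degree $m$.

**Proof.** If not, then after translations there are elliptic functions $f_j$ of degree $m$ with $n$-point critical sets $\Sigma_j$ shrinking to one point $p_0$. By Riemann–Hurwitz their critical points are simple. We want a limit of the $f_j$. A limit may lose degree, so we keep track of numerators and denominators.

**Step 1: a common linear system.** Let $D_j$ be the pole divisor of $f_j$, choose $s_j\in E$ with $ms_j$ equal to the sum of $D_j$ in $E$, and put $\mathsf F_j(z)=f_j(z+s_j)$. The pole divisor of $\mathsf F_j$ has degree $m$ and sum $0$, so by Abel's theorem it is linearly equivalent to $m[0]$. So there is $h_{2,j}\in L(m[0])$ with $\operatorname{div}h_{2,j}+m[0]$ equal to the pole divisor of $\mathsf F_j$. Put $h_{1,j}=\mathsf F_jh_{2,j}$. Then $\operatorname{div}h_{1,j}+m[0]$ is the zero divisor of $\mathsf F_j$, so $h_{1,j}\in L(m[0])$ as well.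

**Step 2: a Wronskian formula.** This step reads off ramification from sections. Let $h_1,h_2\in L(m[0])$ be independent, $\mathsf F=h_1/h_2$, and $W=h_1'h_2-h_1h_2'=\mathsf F'h_2^2\not\equiv0$. Writing $h_i=z^{-m}k_i$ near $0$ gives $W=z^{-2m}(k_1'k_2-k_1k_2')$, so $W\in L(2m[0])$. Let $\mathfrak b$ be the common part of the effective divisors $\operatorname{div}h_i+m[0]$. Then $\operatorname{div}h_2+m[0]=\mathfrak b+\mathfrak p$ with $\mathfrak p$ the pole divisor of $\mathsf F$, and $\deg\mathsf F=m-\deg\mathfrak b$. With $R(\mathsf F)$ the ramification divisor, $\operatorname{div}\mathsf F'=R(\mathsf F)-2\mathfrak p$ (at a pole of order $e$, $\mathsf F'$ has order $-e-1=(e-1)-2e$). Therefore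
$$\operatorname{div}W+2m[0]=R(\mathsf F)-2\mathfrak p+2(\mathfrak b+\mathfrak p)=R(\mathsf F)+2\mathfrak b. \tag{9}$$
For $h_{1,j},h_{2,j}$ we have $\mathfrak b=0$, so $\operatorname{div}W_j+2m[0]=\sum_{p\in\Sigma_j}[p-s_j]$.

**Step 3: passage to the limit.** Replace $h_{1,j},h_{2,j}$ by an orthonormal basis of their span, for a fixed Hermitian inner product on $L(m[0])$. This multiplies $W_j$ by a nonzero constant, so its divisor does not change. By compactness, after passing to a subsequence, $s_j\to s$ and $h_{i,j}\to h_i$ with $h_1,h_2$ orthonormal, hence independent. Their Wronskian $W=\lim W_j$ is nonzero. By Hurwitz' theorem (applied to $z^{2m}W_j$ near $0$), zeros of the $W_j$, understood as points of $\operatorname{div}W_j+2m[0]$, converge to those of $W$. All of them converge to $p_0-s$, so $\operatorname{div}W+2m[0]=2m[p_0-s]$.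

**Step 4: contradiction.** Let $\mathsf F=h_1/h_2$, nonconstant of degree $d\ge1$. By (9), $R(\mathsf F)+2\mathfrak b=2m[p_0-s]$, so $R(\mathsf F)$ is supported at a single point. By Riemann–Hurwitz $\deg R(\mathsf F)=2d$, but a single point contributes at most $d-1$. $\square$

**Conclusion of the proof of Theorem D.** Let $r$ be as in Lemma 9 and let $\Sigma=\{\pm a_1,\dots,\pm a_m\}$ consist of $n=2m$ distinct points with $0<|a_i|<r$. By Lemma 8, $AP_\Sigma$ is singular. The set $\Sigma$ lies in a disc of radius $r$, so by Lemma 9 it is not the critical set of an elliptic function of degree $m$, and by Theorem A, $\mathcal{SM}_\Sigma$ contains no subset homeomorphic to $SL(2,\mathbb C)/SU(2)$. $\square$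

## 12. Three relations on a reduced curve: proof of Theorem E

Let $n$ be even and suppose $\mathcal{SM}_\Sigma$ contains a subset homeomorphic to $SL(2,\mathbb C)/SU(2)$. By Theorem A there is an elliptic function of degree $n/2$ with critical set $\Sigma$, and by Lemma 2 there is a trivial $x\in AP_\Sigma$. By Lemma 5 the differentials $dP_1,\dots,dP_n$ at $x$ have rank $\le n-3$ on the $n$-dimensional space $\{(t,b):\sum t_j=0\}$. Their common kernel is the Zariski tangent space of $\operatorname{Spec}\mathcal O$ at $x$, so this space has dimension $\ge3$. A large kernel of the equations alone would not prove singularity, since it could come from nilpotents. But by Theorem B, $\mathcal O$ is reduced of pure dimension $1$. So this is the tangent space of the variety $AP_\Sigma$, its dimension exceeds $1$, and $x$ is a singular point. $\square$
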